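\title{The Threshold Bias of the Client--Waiter Odd Cycle Game}

\begin{abstract}
In the Client--Waiter game with bias $b$ on the edges of $K_n$, Waiter repeatedly offers between $1$ and $b+1$ free edges, Client keeps one of them and Waiter keeps the rest. We prove that for every $n\ge 3$ Client can build an odd cycle when $b=\lceil n/2\rceil-2$. Together with the known threshold of the cycle game, this shows that the threshold bias of the odd cycle game is exactly $\lceil n/2\rceil-1$, and it confirms the conjecture that this threshold is $(1/2-o(1))n$. The tool is a potential function criterion, with one free parameter, for Client to meet every set of a given family. It also gives a lower bound on the threshold for building a graph that is not $r$-colorable.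
\end{abstract}

\section{The game and the results}\label{sec:intro}

Let $E$ be a finite set, the \emph{board}, and let $b\ge 0$ be an integer, the \emph{bias}. In the (monotone) Client--Waiter game on $E$ with bias $b$, all elements are free at the start. In each round Waiter offers a set of $t$ free elements, where he may choose any $t$ with $1\le t\le b+1$; Client claims exactly one of them and Waiter claims the other $t-1$. Play continues until no element is free. Given a family $\mathcal{F}$ of \emph{winning sets}, Client wins if she has claimed all elements of some member of $\mathcal{F}$, and Waiter wins otherwise. We write $q=b+1$ for the largest permitted size of an offer, and $\log$ for the natural logarithm.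

The game is finite and has no chance moves or hidden information, so one of the players has a winning strategy. A strategy of Waiter that is legal with bias $b$ is legal with bias $b+1$, so a larger bias can only help him. With $b=0$ Client claims the whole board, and with $b=|E|-1$ Waiter can leave her a single element. Hence, if $\mathcal{F}$ is nonempty and its members have at least two elements, there is a \emph{threshold bias} $b_{\mathrm{cw}}(\mathcal{F})\ge1$ such that Waiter wins if and only if $b\ge b_{\mathrm{cw}}(\mathcal{F})$.

Our board is the edge set of the complete graph $K_n$, $n\ge3$. Let $\mathcal{C}_n$ be the family of edge sets of cycles of $K_n$, and $\mathcal{OC}_n$ the family of edge sets of odd cycles. In the cycle game Client's side is a matter of counting. A round uses at most $q$ edges and gives her one, so she ends with at least $\binom n2/q$ edges. If $q<n/2$ this exceeds $n-1$, the largest number of edges of a forest on $n$ vertices, and she cannot avoid a cycle. It is known that this count is sharp: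
\begin{equation}\label{eq:cycle}
b_{\mathrm{cw}}(\mathcal{C}_n)=\lceil n/2\rceil-1 .
\end{equation}
If Waiter can keep Client's graph acyclic, he also denies her an odd cycle, so $b_{\mathrm{cw}}(\mathcal{OC}_n)\le\lceil n/2\rceil-1$. For odd cycles, counting gives Client nothing beyond $b=0$: already for $q=2$ she is guaranteed only $n(n-1)/4$ edges, while a bipartite graph can have $\lfloor n^2/4\rfloor$. The known lower bound is $b_{\mathrm{cw}}(\mathcal{OC}_n)\ge\big(1/(4\log2)-o(1)\big)n$, where $1/(4\log 2)\approx0.36$. The problem, posed by Corsten, Mond, Pokrovskiy, Spiegel and Szab\'o \cite{CMPSS}, is to decide the conjecture that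
\[
b_{\mathrm{cw}}(\mathcal{OC}_n)=\big(1/2-o(1)\big)\,n\qquad(n\to\infty).
\]
We prove it, in exact form.

\begin{theorem}\label{thm:main}
For every $n\ge3$, Client wins the odd cycle game on $E(K_n)$ with bias $b=\lceil n/2\rceil-2$. Combined with \eqref{eq:cycle}, this gives
\[
b_{\mathrm{cw}}(\mathcal{OC}_n)=\lceil n/2\rceil-1=b_{\mathrm{cw}}(\mathcal{C}_n)\qquad(n\ge3).
\]
In particular $b_{\mathrm{cw}}(\mathcal{OC}_n)=(1/2-o(1))n$.
\end{theorem}

The upper bound in \eqref{eq:cycle} is the only result on games that we use without proof. Client's strategy comes from a general criterion. We say that Client \emph{hits} a set $A\subseteq E$ if she claims at least one of its elements.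

\begin{theorem}\label{thm:criterion}
Let $E$ be a finite set, $\mathcal{A}$ a finite family of subsets of $E$, and $q\ge1$ an integer. Let $x\in[0,1)$, and put
\[
c=\frac1{1-x},\qquad a=\log(1-x)+\frac{x}{1-x}.
\]
If
\begin{equation}\label{eq:criterion}
\sum_{A\in\mathcal{A}}\exp\Big(\frac{a|E|-c|A|}{q}\Big)<1,
\end{equation}
then in the Client--Waiter game on $E$ with bias $b=q-1$, Client can hit every $A\in\mathcal{A}$.
\end{theorem}

Families may be indexed, a set that occurs several times being counted several times in the sum. A graph is \emph{$r$-colorable} if its vertices can be given colors from $\{1,\dots,r\}$ so that the ends of every edge have different colors. In the \emph{non-$r$-colorability game} on $E(K_n)$, $n>r$, the winning sets are the edge sets of the subgraphs that are not $r$-colorable; for $r=2$ this is the odd cycle game.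

\begin{theorem}\label{thm:color}
Let $r\ge2$. If
\begin{equation}\label{eq:colorbias}
b+1<\frac{(n-1)\log\frac r{r-1}-1}{2\log r},
\end{equation}
then Client, playing on $E(K_n)$ with bias $b$, can build a graph that is not $r$-colorable. So for fixed $r$ the threshold bias of the non-$r$-colorability game is at least $\Big(\frac{\log(r/(r-1))}{2\log r}-o(1)\Big)n$. For $r=2$ the constant is $\frac12$.
\end{theorem}

Section~\ref{sec:partitions} turns the odd cycle game into a hitting game and explains the value $n/2$. Section~\ref{sec:weights} sets up the potential function and works out $K_7$ by hand. Sections \ref{sec:tangent}, \ref{sec:color} and~\ref{sec:exact} prove Theorems \ref{thm:criterion}, \ref{thm:color} and~\ref{thm:main}.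

\section{Partitions, and why to expect $n/2$}\label{sec:partitions}

A graph has no odd cycle if and only if it is bipartite, that is, if and only if its vertex set has a partition $\{V_1,V_2\}$ (one part may be empty) with no edge inside $V_1$ or inside $V_2$. For each of the $2^{n-1}$ unordered partitions $\sigma=\{V_1,V_2\}$ of $V(K_n)$ let $A_\sigma$ be the set of edges of $K_n$ that lie inside $V_1$ or inside $V_2$. Then
\begin{center}
Client's final graph contains an odd cycle if and only if she hits every $A_\sigma$.
\end{center}
If the part sizes differ by $d$, they are $(n\pm d)/2$; their sum is $n$ and the sum of their squares is $(n^2+d^2)/2$, so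
\begin{equation}\label{eq:size}
|A_\sigma|=\frac{n^2-2n+d^2}{4},\qquad |E|-2|A_\sigma|=\frac{n-d^2}{2}.
\end{equation}
The smallest sets $A_\sigma$ thus occupy slightly less than half of the board.

Call a set \emph{alive} while Client has not hit it, and let her choose uniformly at random from each offer. If a fraction $y$ of the offer lies in $A$, then $A$ stays alive with probability $1-y$. Suppose for the moment that Waiter divides the board in advance into $N=|E|/q$ offers of full size, with fractions $y_1,\dots,y_N$. Their average is $|A|/|E|$, so by the inequality of arithmetic and geometric means $A$ survives with probability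
\begin{equation}\label{eq:heuristic}
\prod_{i=1}^N(1-y_i)\le\Big(1-\frac{|A|}{|E|}\Big)^{|E|/q}.
\end{equation}
To protect $A$, Waiter does best to spread it evenly over the rounds. With $|A_\sigma|/|E|\approx\frac12$, the expected number of surviving partitions is about $2^{\,n-1-N}$, and this is below $1$ exactly when $N>n-1$. That is the condition under which counting forces a cycle. The agreement has a reason: a bipartite graph with $\kappa$ components leaves $2^{\kappa-1}$ sets $A_\sigma$ alive, so as long as Client's graph is a forest each new edge halves their number.

Three things separate this estimate from a proof. Waiter adapts to Client's choices; he may make offers smaller than $q$; and the density of $A_\sigma$ is not exactly $\frac12$. The first is handled by a potential function, the second by one extra inequality. The third changes the estimate only by a bounded factor, but that factor decides the exact threshold.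

\section{Product weights and the game on $K_7$}\label{sec:weights}

Against an adaptive Waiter we give each alive set $A$ a weight, a stand-in for its chance of survival, that depends only on the current set $F$ of free elements. It should equal $1$ when $F=\emptyset$, and it should not increase on average in any round. The simplest candidates are products: a factor $\alpha$ for each free element inside $A$ and a factor $\beta$ for each free element outside $A$. For these, the effect of a round depends only on the size of the offer and on how much of it lies in $A$.

\begin{lemma}\label{lem:weights}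
Let $q\ge1$ be an integer and let $\alpha,\beta>0$ satisfy
\begin{equation}\label{eq:admissible}
1-\frac mt\le\alpha^{m}\beta^{\,t-m}\qquad\text{for all integers } 0\le m<t\le q .
\end{equation}
If $\sum_{A\in\mathcal{A}}\alpha^{|A|}\beta^{|E\setminus A|}<1$, then Client can hit every $A\in\mathcal{A}$ in the game on $E$ with bias $q-1$.
\end{lemma}

\begin{proof}
At any moment let $F$ be the set of free elements and $\mathcal{A}^*\subseteq\mathcal{A}$ the family of alive sets, and put
\[
\Phi=\sum_{A\in\mathcal{A}^*}w(A),\qquad w(A)=\alpha^{|F\cap A|}\beta^{|F\setminus A|}.
\]
Suppose that Waiter offers $T\subseteq F$ with $|T|=t\le q$. Fix $A\in\mathcal{A}^*$ and let $m=|T\cap A|$. If Client picks one of the $m$ elements of $T\cap A$, the contribution of $A$ to $\Phi$ becomes $0$. If she picks one of the other $t-m$ elements, then $A$ stays alive, and since all of $T$ leaves $F$ its contribution becomes $w(A)\,\alpha^{-m}\beta^{-(t-m)}$. The average over $e\in T$ of the new contribution is therefore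
\[
\Big(1-\frac mt\Big)\alpha^{-m}\beta^{-(t-m)}\,w(A)\le w(A),
\]
by \eqref{eq:admissible} if $m<t$, and because the left side is $0$ if $m=t$. Summing over $A\in\mathcal{A}^*$, the average over $e\in T$ of the new value of $\Phi$ is at most the old value. So some $e\in T$ does not increase $\Phi$, and Client picks such an $e$.

By hypothesis $\Phi<1$ at the start, hence $\Phi<1$ at the end. Play ends with $F=\emptyset$, when every alive set has weight $1$ and $\Phi=|\mathcal{A}^*|$. An integer below $1$ is $0$, so no set is alive.
\end{proof}

The case $m=0$, $t=1$ of \eqref{eq:admissible} forces $\beta\ge1$. The obvious choice is $\beta=1$, a weight that ignores the elements outside $A$. For $q\ge2$ the case $m=1$, $t=q$ then forces $\alpha\ge1-1/q$, and $\alpha=1-1/q$ is admissible because $1-m/t\le1-m/q\le(1-1/q)^m$ by Bernoulli's inequality. Each of the $2^{n-1}$ partitions contributes at most about $e^{-n^2/(4q)}$, and the at least $2^{n-1}/(n+1)$ most balanced ones contribute about this much, so for large $n$ the choice $\beta=1$ succeeds up to $q\approx n/(4\log2)$ and no further. This is the constant of the known lower bound.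

For small $n$ the choice $\beta=1$ is enough. For $n=3,4$ the bias in Theorem~\ref{thm:main} is $0$ and Client claims all of $K_n$. For $n=5,6$ we have $q=2$ and $\alpha=\frac12$. For $n=5$ ten sets $A_\sigma$ have size $4$ and the other six have size at least $6$, so the sum is at most $10\cdot2^{-4}+6\cdot2^{-6}<1$; for $n=6$ all $32$ sets have size at least $6$, so it is at most $32\cdot2^{-6}<1$. The first failure is at $n=7$.

\begin{example}[$K_7$ with bias $2$]\label{ex:K7}
Here $q=3$ and $|E|=21$. The partitions of types $3+4$, $2+5$, $1+6$, $0+7$ number $35$, $21$, $7$, $1$, and their sets $A_\sigma$ have sizes $9$, $11$, $15$, $21$. Condition \eqref{eq:admissible} reads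
\[
\beta\ge1,\qquad \alpha\beta\ge\tfrac12,\qquad \alpha\beta^2\ge\tfrac23,\qquad \alpha^2\beta\ge\tfrac13,
\]
from $m=0$ and from $(t,m)=(2,1),(3,1),(3,2)$. With $\beta=1$ we need $\alpha\ge\frac23$, and then the first two types alone contribute at least
\[
35\Big(\frac23\Big)^{9}+21\Big(\frac23\Big)^{11}=\frac{68096}{59049}>1 .
\]
This choice is tight for offers with one edge out of three in $A_\sigma$ and wasteful for offers with two. But Waiter cannot keep to the ratio $1/3$ for a set of density $9/21$. So we make both constraints tight: $\alpha\beta^2=\frac23$ and $\alpha^2\beta=\frac13$ give $\beta=2\alpha$ and $\alpha^3=\frac16$. The other two constraints hold, since $\beta^3=\frac43>1$ and $(\alpha\beta)^3=\frac29>\frac18$. Now $\alpha^{|A|}\beta^{21-|A|}=6^{-7}\,2^{21-|A|}$, and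
\[
\sum_\sigma\alpha^{|A_\sigma|}\beta^{|E\setminus A_\sigma|}=\frac{35\cdot2^{12}+21\cdot2^{10}+7\cdot2^{6}+1}{6^7}=\frac{165313}{279936}<1 .
\]
By Lemma~\ref{lem:weights}, Client builds an odd cycle.
\end{example}

The example contains the idea of the paper. The free elements outside $A$ are a resource that Waiter needs in order to dilute $A$ in his offers. A factor $\beta>1$ puts a price on this resource: an offer that avoids $A$ keeps it alive for certain, but lowers its weight by the factor $\beta^{-t}$. In exchange, $\alpha$ can be taken smaller.

\section{Tangent lines: proof of Theorem~\ref{thm:criterion}}\label{sec:tangent}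

We need admissible pairs $(\alpha,\beta)$ for every $q$. For a full offer, $t=q$, put $y=m/q$ and take logarithms in \eqref{eq:admissible}:
\[
\log(1-y)\le q\log\beta-y\,q\log(\beta/\alpha).
\]
So we are asking for a line that lies above the graph of $\log(1-y)$ at the points $y=m/q$. In Example~\ref{ex:K7} we used the line through the points of the graph at $y=\frac13$ and $y=\frac23$. To be independent of $q$ we take a line above the whole graph. The function is concave, so every tangent line will do, and the tangent at $y=x$ is
\[
\log(1-x)-\frac{y-x}{1-x}=a-cy
\]
with $a$ and $c$ as in Theorem~\ref{thm:criterion}. It remains to see that smaller offers are covered as well.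

\begin{lemma}\label{lem:tangent}
For integers $0\le m<t\le q$ we have $1-\dfrac mt\le\exp\Big(\dfrac{at-cm}{q}\Big)$.
\end{lemma}

\begin{proof}
Put $y=m/t\in[0,1)$ and $s=t/q\in(0,1]$. A differentiable concave function lies below each of its tangent lines, so $\log(1-y)\le a-cy$. Also $\log(1-y)\le0$. Since $0<s\le1$, the number $s(a-cy)$ lies between $0$ and $a-cy$, and therefore
\[
\log(1-y)\le\min(0,\,a-cy)\le s(a-cy)=\frac{at-cm}{q}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $\alpha=e^{(a-c)/q}$ and $\beta=e^{a/q}$. Then $\alpha^m\beta^{\,t-m}=\exp\big((at-cm)/q\big)$, so \eqref{eq:admissible} is Lemma~\ref{lem:tangent}, and $\alpha^{|A|}\beta^{|E\setminus A|}=\exp\big((a|E|-c|A|)/q\big)$, so the hypothesis of Lemma~\ref{lem:weights} is \eqref{eq:criterion}.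
\end{proof}

The bound $t\le q$ on the offers enters only through $s\le1$. The strict inequality in \eqref{eq:criterion} cannot be relaxed: for $x=0$ and $\mathcal{A}=\{\emptyset\}$ the sum equals $1$, and the empty set cannot be hit.

\begin{remark}[choice of $x$]\label{rem:x}
For $x=0$ we get $a=0$, $c=1$, and \eqref{eq:criterion} becomes $\sum_Ae^{-|A|/q}<1$, a weight with $\beta=1$. In general, for a fixed $A\ne E$ the derivative of $a|E|-c|A|$ with respect to $x$ is $(x|E|-|A|)/(1-x)^2$. The minimum is at $x=|A|/|E|$, where the term of $A$ in \eqref{eq:criterion} equals the right side of \eqref{eq:heuristic}. So $x$ should be close to the density of the smallest sets of the family, and with this choice the criterion recovers, against an adaptive Waiter, the estimate made for a Waiter who commits in advance.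
\end{remark}

\section{Graphs that are not $r$-colorable}\label{sec:color}

\begin{proof}[Proof of Theorem~\ref{thm:color}]
For each of the $r^n$ maps $\sigma\colon V(K_n)\to\{1,\dots,r\}$ let $A_\sigma$ be the set of edges whose ends have the same color. A graph is $r$-colorable if and only if it avoids some $A_\sigma$, so it suffices that Client hits all of them. If the color classes have sizes $n_1,\dots,n_r$, then $\sum_in_i^2\ge n^2/r$ by the Cauchy--Schwarz inequality, and
\[
|A_\sigma|=\sum_{i=1}^r\binom{n_i}2=\frac12\Big(\sum_{i=1}^rn_i^2-n\Big)\ge\frac{n(n-r)}{2r}.
\]
This is about a $1/r$ fraction of $|E|=n(n-1)/2$, so we apply Theorem~\ref{thm:criterion} with $x=1/r$. Writing $L=\log\frac r{r-1}$, we have $c=\frac r{r-1}$ and $a=-L+\frac1{r-1}$, and hence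
\[
a|E|-c|A_\sigma|\le-\frac{n(n-1)}2L+\frac{n(n-1)-n(n-r)}{2(r-1)}=-\frac n2\big((n-1)L-1\big).
\]
The left side of \eqref{eq:criterion} is therefore at most
\[
\exp\Big(n\log r-\frac n{2q}\big((n-1)L-1\big)\Big),
\]
which is less than $1$ when $2q\log r<(n-1)L-1$, that is, under \eqref{eq:colorbias}. So Client wins for every such bias. At the threshold bias Waiter wins, so \eqref{eq:colorbias} fails there: the threshold is at least $\frac{(n-1)L-1}{2\log r}-1=\big(\frac{L}{2\log r}-o(1)\big)n$ for fixed $r$. For $r=2$ we have $L=\log 2$ and the constant is $\frac12$.
\end{proof}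

With \eqref{eq:cycle}, the case $r=2$ already proves the conjecture. How far is it from the exact value? For $r=2$ condition \eqref{eq:colorbias} reads $q<\frac{n-1}2-\frac1{2\log2}$. Since $\frac12<\frac1{2\log2}<1$, this means $q\le k-2$ for $n=2k$ and $q\le k-1$ for $n=2k+1$, in both cases $q\le\lceil n/2\rceil-2$. Theorem~\ref{thm:main} needs $q=\lceil n/2\rceil-1$, one more. The proof above was wasteful twice: it counted each partition as two colorings, and it treated every partition as if it were balanced. For even $n$ it is enough to repair the first loss; for odd $n$ we must repair both.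

\section{The exact threshold}\label{sec:exact}

Take $E=E(K_n)$, the family $\{A_\sigma\}$ indexed by the $2^{n-1}$ unordered partitions, and $x=\frac12$, so that $a=1-\log2$ and $c=2$. Let $\Phi_0$ be the left side of \eqref{eq:criterion}. By \eqref{eq:size}, a partition whose part sizes differ by $d$ has
\[
a|E|-c|A_\sigma|=-|E|\log2+\frac{n-d^2}2 .
\]
To sum over $\sigma$, give the vertices independent uniform signs $\varepsilon_1,\dots,\varepsilon_n\in\{\pm1\}$ and let $S=\sum_i\varepsilon_i$. Each unordered partition arises from exactly two sign vectors, so the partition into signs is uniformly distributed, and its part sizes differ by $|S|$. Thus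
\begin{equation}\label{eq:phi0}
\Phi_0=2^{\,n-1-|E|/q}\;\mathbb{E}\exp\Big(\frac{n-S^2}{2q}\Big).
\end{equation}
The first factor is the estimate of Section~\ref{sec:partitions}; the second corrects for densities different from $\frac12$. We must show that $\Phi_0<1$ for $q=\lceil n/2\rceil-1$.

\subsection*{Even $n$}
Let $n=2k$ with $k\ge2$, and $q=k-1$. Then $|E|=k(2k-1)$ and
\[
n-1-\frac{|E|}q=(2k-1)\Big(1-\frac k{k-1}\Big)=-\frac{2k-1}{k-1}.
\]
Using only $S^2\ge0$ in \eqref{eq:phi0},
\begin{equation}\label{eq:even}
\log\Phi_0\le\frac{k-(2k-1)\log2}{k-1}<0,
\end{equation}
because $2k-1\ge\frac32k$ for $k\ge2$, and $\frac32\log2>1$ as $8>e^2$.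

\subsection*{Odd $n$}
Let $n=2k+1$ and $q=k$. Now $|E|/q=n$: Client is guaranteed just one edge more than a spanning tree has, and the first factor in \eqref{eq:phi0} is only $\frac12$, whereas for even $n$ it was below $\frac14$. Since $n-S^2=2k-(S^2-1)$,
\begin{equation}\label{eq:odd}
\Phi_0=\frac e2\,\mathbb{E}\,e^{-Y},\qquad Y=\frac{S^2-1}{2k},
\end{equation}
and $Y\ge0$ because $S$ is odd. Treating all partitions as balanced means using $e^{-Y}\le1$, which gives only $\Phi_0\le e/2$, and $e/2>1$. We need $\mathbb{E}\,e^{-Y}<2/e\approx0.736$. There is room for large $k$: by the central limit theorem $\mathbb{E}\,e^{-Y}\to\mathbb{E}\,e^{-Z^2}=1/\sqrt3\approx0.577$ with $Z$ standard normal. To have a bound for every $k\ge2$ we use two moments of $Y$, which can be computed exactly.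

In the expansion of $S^2$ and $S^4$, a product of signs has expectation $1$ if every index occurs an even number of times, and $0$ otherwise. This gives $\mathbb{E}S^2=n$, and $\mathbb{E}S^4=n+3n(n-1)=3n^2-2n$, from the $n$ quadruples with four equal indices and the $3n(n-1)$ quadruples made of two distinct pairs. Hence
\begin{equation}\label{eq:moments}
\mathbb{E}Y=\frac{n-1}{2k}=1,\qquad
\mathbb{E}Y^2=\frac{3n^2-4n+1}{4k^2}=\frac{(3n-1)(n-1)}{4k^2}=\frac{(6k+2)\,2k}{4k^2}=3+\frac1k .
\end{equation}
The mean alone is of no use: Jensen's inequality bounds $\mathbb{E}\,e^{-Y}$ from below, and a variable of mean $1$ may vanish with probability close to $1$ while taking a huge value rarely. A bound on the second moment excludes this.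

\begin{lemma}\label{lem:moment}
Let $Y\ge0$ be a random variable with finitely many values, $\mathbb{E}Y=1$ and $\mathbb{E}Y^2\le M$. Then
\[
\mathbb{E}\,e^{-Y}\le1-\frac{1-e^{-M}}{M}.
\]
\end{lemma}

\begin{proof}
Since $Y\ge0$ and $\mathbb{E}Y=1$, the numbers $p_y=y\Pr(Y=y)$ are nonnegative and sum to $1$, and $\sum_yp_y\,y=\mathbb{E}Y^2\le M$. For $u\ge0$ the function $y\mapsto e^{-uy}$ is convex and nonincreasing, so Jensen's inequality for the weights $p_y$ gives
\[
\mathbb{E}\big[Ye^{-uY}\big]=\sum_yp_y\,e^{-uy}\ge\exp\Big(-u\sum_yp_y\,y\Big)\ge e^{-uM}.
\]
Integrating over $u\in[0,1]$ and using $1-e^{-y}=\int_0^1ye^{-uy}\,du$,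
\[
1-\mathbb{E}\,e^{-Y}=\int_0^1\mathbb{E}\big[Ye^{-uY}\big]\,du\ge\int_0^1e^{-uM}\,du=\frac{1-e^{-M}}M.\qedhere
\]
\end{proof}

Equality holds when $Y$ equals $M$ with probability $1/M$ and $0$ otherwise, so no better bound follows from these two moments.

For $k\ge2$, \eqref{eq:moments} allows $M=\frac72$. From $e^7>2.7^7>900$ we get $e^{-7/2}<\frac1{30}$, so Lemma~\ref{lem:moment} and \eqref{eq:odd} give
\begin{equation}\label{eq:oddbound}
\mathbb{E}\,e^{-Y}<1-\frac27\cdot\frac{29}{30}=\frac{76}{105},\qquad \Phi_0<\frac{38\,e}{105}<1,
\end{equation}
the last step because $e<2.72<105/38$.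

The restriction $k\ge2$ is needed. For $k=1$ the variable $Y$ is $0$ with probability $\frac34$ and $4$ with probability $\frac14$, so $\Phi_0>3e/8>1$ and \eqref{eq:criterion} fails for $x=\frac12$. This case, $n=3$, is settled directly.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $b=\lceil n/2\rceil-2$. For $n=3$ we have $b=0$, and Client claims the triangle $K_3$. For $n\ge4$, condition \eqref{eq:criterion} holds with $x=\frac12$ and $q=b+1$, by \eqref{eq:even} for even $n$ and by \eqref{eq:oddbound} for odd $n$. By Theorem~\ref{thm:criterion} Client hits every $A_\sigma$, so her graph contains an odd cycle. As Waiter does not win with bias $\lceil n/2\rceil-2$, we have $b_{\mathrm{cw}}(\mathcal{OC}_n)\ge\lceil n/2\rceil-1$, and $b_{\mathrm{cw}}(\mathcal{OC}_n)\le b_{\mathrm{cw}}(\mathcal{C}_n)=\lceil n/2\rceil-1$ by \eqref{eq:cycle}.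
\end{proof}

\begin{thebibliography}{1}

\bibitem{CMPSS}
Jan Corsten, Adva Mond, Alexey Pokrovskiy, Christoph Spiegel, Tibor Szab\'o,
\emph{On the Odd Cycle Game and Connected Rules},
arXiv:1906.04024 (2019).

\end{thebibliography}
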